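# Tiles, dyadic medians, and the $\Gamma$-limit of a nonlocal gradient functional

## 1. A tile and its rescaled copies

Fix $N\ge1$, $p\ge1$ and $\gamma\in\mathbb R\setminus\{0\}$. For an open set $\Omega\subset\mathbb R^N$, a measurable real-valued function $f$ on $\Omega$ and $\lambda>0$, put
$$\Phi_\lambda(f,\Omega)=\iint_{\{(x,y)\in\Omega\times\Omega:\ |f(x)-f(y)|>\lambda|x-y|^{1+\gamma/p}\}}\frac{\lambda^p}{|x-y|^{N-\gamma}}\,dx\,dy,\qquad \Phi_\lambda(f)=\Phi_\lambda(f,\mathbb R^N).\tag{1}$$
No derivative appears. A pair $(x,y)$ is *counted* if $|f(x)-f(y)|>\lambda|x-y|^{1+\gamma/p}$, and the energy is the total weight of the counted pairs. It is convenient to write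
$$B_\lambda(f)=\{(x,y):|f(x)-f(y)|>\lambda|x-y|^{1+\gamma/p}\},\qquad \mathfrak m_\lambda(P)=\iint_P\lambda^p|x-y|^{\gamma-N}\,dx\,dy,$$
so that $\Phi_\lambda(f,\Omega)=\mathfrak m_\lambda(B_\lambda(f)\cap\Omega^2)$. Let $\lambda_0=0_+$ if $\gamma<0$ and $\lambda_0=+\infty$ if $\gamma>0$; we always study the limit $\lambda\to\lambda_0$. Let $\omega=|\mathbb S^{N-1}|$, with $\omega=2$ if $N=1$.

Now the construction. Let $Q=(0,1)^N$, $e_0=(1,\dots,1)/\sqrt N$ and $h(x)=e_0\cdot x$. A *tile* is a measurable function $w$ on $Q$ such that, for some $\epsilon,\tau>0$,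
$$|w-h|\le\epsilon\ \text{ on }Q,\qquad w=h\ \text{ wherever }\operatorname{dist}(x,\partial Q)\le\tau .$$
For instance, if $N=1$, let $w(x)=x$ off $(\frac14,\frac34)$, $w=\frac14$ on $(\frac14,\frac12)$ and $w=\frac34$ on $[\frac12,\frac34)$. This is a tile with $\epsilon=\tau=\frac14$.

Copy the tile onto a cube of side $r$, as $x\mapsto r\,w((x-x_0)/r)+c$ on $x_0+rQ$. The change of variables $x=x_0+rX$, $y=x_0+rY$ turns the counting condition into $|w(X)-w(Y)|>\lambda r^{\gamma/p}|X-Y|^{1+\gamma/p}$, and gives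
$$\Phi_\lambda\big(r\,w((\cdot-x_0)/r)+c,\;x_0+rQ\big)=r^N\,\Phi_{\lambda r^{\gamma/p}}(w,Q).$$
Fix $\lambda_*>0$ and take $r=(\lambda_*/\lambda)^{p/\gamma}$. Then $\lambda r^{\gamma/p}=\lambda_*$, and $r\to0$ as $\lambda\to\lambda_0$ for both signs of $\gamma$. So a copy of side $r$ carries at level $\lambda$ the energy $r^N\Phi_{\lambda_*}(w,Q)$: its volume times a *fixed* number. One tile that is good at one level $\lambda_*$ provides competitors at all levels.

There remain the pairs whose two points lie in different copies, and here the margin $\tau$ matters. If a copy is modified at $x$, then $x$ is at distance more than $\tau r$ from its boundary, so any $y$ in another copy has $|x-y|\ge\tau r$, while the modification at $x$ is at most $\epsilon r\le\frac\epsilon\tau|x-y|$. *Across* copies the tiled function therefore behaves like a Lipschitz function, with a constant that does not depend on $r$; and for Lipschitz functions the counted pairs can be computed exactly.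

What is this for? It converts a number attached to the unit cube and the linear function $h$ (the least energy of a tile) into an asymptotic statement about $\Phi_\lambda$ on all of $\mathbb R^N$. It gives the upper bound of the theorem below; and a variant in which $w$ agrees near $\partial Q$ with a smooth monotone profile, instead of with $h$, gives the lower bound for $p=1$.

## 2. The constant $\kappa$ and the theorem

For $u\in L^p(\mathbb R^N)$ let
$$\Phi(u)=\|\nabla u\|_{L^p(\mathbb R^N)}^p\ (p>1),\qquad \Phi(u)=\|\nabla u\|_{\mathcal M(\mathbb R^N)}=|Du|(\mathbb R^N)\ (p=1),$$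
with $\Phi(u)=+\infty$ if $u\notin W^{1,p}$ (for $p>1$), respectively $u\notin BV$ (for $p=1$). Here
$$\|\nabla f\|_{\mathcal M(\mathbb R^N)}=\sup\Big\{\Big|\int_{\mathbb R^N} f\operatorname{div}\varphi\Big|:\varphi\in C_c^\infty(\mathbb R^N;\mathbb R^N),\ \|\varphi\|_{L^\infty}\le1\Big\},$$
and $u\in BV$ means that $u\in L^1$ and the distribution $Du$ is a finite vector measure. Example: $u=1_{(0,1)}$ on $\mathbb R$ has $Du=\delta_0-\delta_1$ and $\Phi(u)=2$ for $p=1$, while $\Phi(u)=+\infty$ for $p>1$.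

**Definition 1 ($\Gamma$-convergence).** $\Phi_\lambda$ $\Gamma$-converges to $F:L^p(\mathbb R^N)\to[0,+\infty]$ in $L^p(\mathbb R^N)$ as $\lambda\to\lambda_0$ if for every $u\in L^p(\mathbb R^N)$: (i) whenever $u_\lambda\to u$ in $L^p$, $\liminf_{\lambda\to\lambda_0}\Phi_\lambda(u_\lambda)\ge F(u)$; (ii) there is a family $u_\lambda\to u$ in $L^p$ with $\lim_{\lambda\to\lambda_0}\Phi_\lambda(u_\lambda)=F(u)$.

A family as in (ii) is a recovery family. A model example: on $\mathbb R$ the functions $F_n(x)=1+\sin(nx)$ have no pointwise limit in general, but their $\Gamma$-limit is $0$. Indeed $F_n\ge0$ gives (i), and for each $x$ there is $x_n$ with $|x_n-x|\le2\pi/n$ and $\sin(nx_n)=-1$, which gives (ii). A $\Gamma$-limit is thus computed with oscillating competitors, and it can lie below the pointwise limit.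

Recall that $f_j\to f$ *in measure* on $\Omega$ if $|\{x\in\Omega:|f_j-f|>\delta\}|\to0$ for every $\delta>0$. For example $n1_{(0,1/n)}\to0$ in measure on $(0,1)$ but not in $L^1$.

**Definition 2 (the constant).** Let
$$\kappa=\kappa_{N,p,\gamma}=\inf\ \liminf_{\lambda\to\lambda_0}\Phi_\lambda(h_\lambda,Q),$$
the infimum being over all families of measurable functions on $Q$ with $h_\lambda\to h$ in measure on $Q$ as $\lambda\to\lambda_0$. In $\kappa\Phi$ we use $0\cdot(+\infty)=0$, so $\kappa\Phi\equiv0$ if $\kappa=0$.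

The question, posed in Hoai-Minh Nguyen, "Characterizations of the Sobolev norms and the total variation via nonlocal functionals, and related problems", arXiv:2507.00842 (2025), is whether this one number governs everything: is $\kappa\Phi$ the $\Gamma$-limit for all $N,p,\gamma$? Two cases are recalled there as known. For $\gamma=-p$ one has $0<\kappa_{N,p,-p}<K_{N,p}/p$ and $\Gamma$-convergence to $\kappa_{N,p,-p}\Phi$; for $-1<\gamma<0$ the $\Gamma$-limit is $0$. Here $K_{N,p}=\int_{\mathbb S^{N-1}}|\sigma\cdot e|^p\,d\sigma$ for any unit vector $e$. The notes below do not rely on either case. The answer is yes.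

**Theorem A.** For all $N\ge1$, $p\ge1$, $\gamma\ne0$, $\Phi_\lambda$ $\Gamma$-converges to $\kappa_{N,p,\gamma}\Phi$ in $L^p(\mathbb R^N)$ as $\lambda\to\lambda_0$.

**Theorem B.**
1. $\kappa_{N,p,\gamma}>0$ if and only if $\gamma\notin(-1,0)$.
2. If $\kappa=\kappa_{N,p,\gamma}>0$, $\lambda_j\to\lambda_0$, $u_j\to u$ in $L^1_{loc}(\mathbb R^N)$ and $\liminf_j\Phi_{\lambda_j}(u_j)<\infty$, then $\nabla u\in L^p$ (for $p=1$: $Du$ is a finite measure) and $\liminf_j\Phi_{\lambda_j}(u_j)\ge\kappa\|\nabla u\|_p^p$ (resp. $\kappa|Du|(\mathbb R^N)$).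
3. $\frac12K_{N,p}\,\kappa_{1,p,\gamma}\le\kappa_{N,p,\gamma}\le\frac{K_{N,p}}{|\gamma|}$ for all $\gamma\ne0$, with equality on the left if $\gamma=-p$.
4. If $N=1$, then $\kappa_{1,p,\gamma}<\frac2{|\gamma|}=\frac{K_{1,p}}{|\gamma|}$ for every $\gamma\ne0$, $p\ge1$.

## 3. Six estimates on counted pairs

The functional is invariant under isometries of $\mathbb R^N$, under $f\mapsto-f$ and under adding constants. The rest of the toolbox is this.

**(F1) Scaling.** If $w(x)=\alpha f((x-x_0)/r)+c$ on $x_0+r\Omega$ with $\alpha,r>0$, then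
$$\Phi_\lambda(w,x_0+r\Omega)=\alpha^pr^{N-p}\,\Phi_{\lambda'}(f,\Omega),\qquad\lambda'=\lambda r^{1+\gamma/p}/\alpha.\tag{2}$$
Indeed the counting condition becomes $|f(X)-f(Y)|>\lambda'|X-Y|^{1+\gamma/p}$, and $\lambda^pr^{\gamma-N}r^{2N}=\lambda'^p\alpha^pr^{-p-\gamma}r^{\gamma+N}$. For $\alpha=r$ this is $r^N\Phi_{\lambda r^{\gamma/p}}(f,\Omega)$. For fixed $\alpha,r$, $\lambda\to\lambda_0$ implies $\lambda'\to\lambda_0$.

**(F2) Superadditivity.** $\Phi_\lambda(f,\Omega)\ge\sum_i\Phi_\lambda(f,\Omega_i)$ for disjoint open $\Omega_i\subset\Omega$: we drop the pairs in different pieces.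

**(F3) Lipschitz bound.** Let $L>0$. The condition $L|x-y|>\lambda|x-y|^{1+\gamma/p}$ means $|x-y|^{\gamma/p}<L/\lambda$, that is, $|x-y|<(L/\lambda)^{p/\gamma}$ if $\gamma>0$ and $|x-y|>(\lambda/L)^{p/|\gamma|}$ if $\gamma<0$. In polar coordinates, for each $x$ and both signs of $\gamma$,
$$\int_{\{y:\,L|x-y|>\lambda|x-y|^{1+\gamma/p}\}}\lambda^p|x-y|^{\gamma-N}\,dy=\frac{\omega L^p}{|\gamma|}.\tag{3}$$
If one also requires $|x-y|\ge\rho$, the integral is $0$ when $\gamma>0$ and $\rho\ge(L/\lambda)^{p/\gamma}$, and it is $\le\omega\lambda^p\rho^\gamma/|\gamma|$ when $\gamma<0$. For fixed $\rho$ both tend to $0$ as $\lambda\to\lambda_0$. In particular, $h$ being $1$-Lipschitz, $\Phi_\lambda(h,Q)\le\omega/|\gamma|$, so $\kappa\le\omega/|\gamma|<\infty$.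

**(F4) Far pairs.** Let $\Omega$ be bounded and $\eta,M>0$. Then $\mathfrak m_\lambda(\{(x,y)\in B_\lambda(f)\cap\Omega^2:|x-y|\ge\eta\})\to0$ as $\lambda\to\lambda_0$, uniformly over $f$ with oscillation at most $M$. For $\gamma>0$ the set is empty once $\lambda\eta^{1+\gamma/p}\ge M$; for $\gamma<0$ the quantity is at most $|\Omega|\,\omega\lambda^p\eta^\gamma/|\gamma|$.

**(F5) Truncation between two barriers.** Let $G_-\le G_+$ on $\Omega$, $w=(v\wedge G_+)\vee G_-$ and $A=\{w\ne v\}$. Since $|a\vee b-a'\vee b'|\le\max(|a-a'|,|b-b'|)$ and likewise for $\wedge$, we have $|w(x)-w(y)|\le\max\{|v(x)-v(y)|,|G_\pm(x)-G_\pm(y)|\}$. If neither $x$ nor $y$ is in $A$, then $w=v$ at both. So a pair counted for $w$ is counted for $v$, or it is counted for $G_+$ or $G_-$ and has a point in $A$: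
$$\Phi_\lambda(w,\Omega)\le\Phi_\lambda(v,\Omega)+2\sum_\pm\mathfrak m_\lambda\big(B_\lambda(G_\pm)\cap(A\times\Omega)\big).\tag{4}$$
If $G_\pm$ are $L$-Lipschitz on $\Omega$, the last term is at most $4\omega L^p|A|/|\gamma|$ by (3). If $G_\pm$ are constants it is $0$: truncation at constants does not increase $\Phi_\lambda$.

**(F6) Smooth barriers, $p=1$.** Let $p=1$, let $G\in C^1(\mathbb R^N)$ be Lipschitz and let $D$ be bounded and measurable. Then
$$\limsup_{\lambda\to\lambda_0}\mathfrak m_\lambda\big(B_\lambda(G)\cap(D\times\mathbb R^N)\big)\le\frac\omega{|\gamma|}\int_D|\nabla G|\,dx.\tag{5}$$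
To see this, let $f_\lambda(x)$ be the inner integral in $y$. By (3), $f_\lambda\le\omega\operatorname{Lip}(G)/|\gamma|$. Fix $\rho>0$. Pairs with $|x-y|\ge\rho$ contribute to $f_\lambda(x)$ a quantity tending to $0$, by (F3). For $|x-y|<\rho$ we have $|G(x)-G(y)|\le\sup_{B_\rho(x)}|\nabla G|\,|x-y|$, so (3) bounds their contribution by $\frac\omega{|\gamma|}\sup_{B_\rho(x)}|\nabla G|$. Let $\lambda\to\lambda_0$, then $\rho\to0$: $\limsup f_\lambda(x)\le\frac\omega{|\gamma|}|\nabla G(x)|$. Along any sequence $\lambda_j\to\lambda_0$ the reverse Fatou lemma on $D$ gives (5).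

## 4. Straight lines, ripples and staircases

We first compute with explicit families. Take $N=1$ and $f(x)=x$ on $(0,1)$, and set $r=\lambda^{-p/\gamma}$, so that $r\to0$ and $\lambda^pr^\gamma=1$. If $\gamma>0$ the counted pairs are those with $|x-y|<r$, and for $r<1$
$$\Phi_\lambda(x,(0,1))=2\lambda^p\int_0^rt^{\gamma-1}(1-t)\,dt=\frac2\gamma-\frac{2r}{\gamma+1}\to\frac2\gamma .$$
If $\gamma<0$ they are those with $|x-y|>r$, and $2\lambda^p\int_r^1t^{\gamma-1}(1-t)\,dt=\frac{2(1-\lambda^p)}{|\gamma|}-2\lambda^p\int_r^1t^\gamma dt\to\frac2{|\gamma|}$. (The last integral times $\lambda^p$ tends to $0$: it is $O(\lambda^p)$ if $\gamma>-1$, $O(\lambda^p|\log\lambda|)$ if $\gamma=-1$, and $O(\lambda^pr^{\gamma+1})=O(r)$ if $\gamma<-1$.) In both cases the pairs that matter live at the scale $r=\lambda^{-p/\gamma}$. This is a general fact for smooth functions.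

**Lemma 1 (constant families).** If $u\in C_c^1(\mathbb R^N)$, then $\Phi_\lambda(u)\to\frac{K_{N,p}}{|\gamma|}\Phi(u)$ as $\lambda\to\lambda_0$.

*Proof.* We may assume $u\not\equiv0$. Let $L$ be a Lipschitz constant of $u$ and $V=\{u\ne0\}$, a bounded open set. For given $x$ the inner integral is
$$f_\lambda(x)=\int_{\mathbb S^{N-1}}\int_0^\infty1_{\{|u(x+te)-u(x)|>\lambda t^{1+\gamma/p}\}}\lambda^pt^{\gamma-1}\,dt\,de .$$
Substitute $t=\lambda^{-p/\gamma}s$. Then $\lambda^pt^{\gamma-1}dt=s^{\gamma-1}ds$ and the condition reads $|u(x+te)-u(x)|/t>s^{\gamma/p}$. For fixed $s$ we have $t\to0$, the quotient tends to $|e\cdot\nabla u(x)|$, and the indicator converges to $1_{\{|e\cdot\nabla u(x)|>s^{\gamma/p}\}}$ except for at most one $s$. It is dominated by $1_{\{s^{\gamma/p}<L\}}$, which is integrable against $s^{\gamma-1}ds$ with integral $L^p/|\gamma|$. Hence $f_\lambda(x)\to\frac1{|\gamma|}\int_{\mathbb S^{N-1}}|e\cdot\nabla u(x)|^pde=\frac{K_{N,p}}{|\gamma|}|\nabla u(x)|^p$, boundedly. Integrating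 over $V$, the pairs with $x\in V$ contribute in the limit $\frac{K_{N,p}}{|\gamma|}\int_V|\nabla u|^p=\frac{K_{N,p}}{|\gamma|}\Phi(u)$, because $\nabla u=0$ a.e. on $\{u=0\}$. Pairs with $x,y\notin V$ are not counted. Pairs with $x\notin V$, $y\in V$ have the same energy as those with $x\in V$, $y\notin V$; for fixed $x\in V$ these have $|x-y|\ge\operatorname{dist}(x,\mathbb R^N\setminus V)>0$, so their inner integral tends to $0$ by (F3), and it is bounded by $\omega L^p/|\gamma|$. By dominated convergence their contribution tends to $0$. $\square$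

A sensible person would now try $u_\lambda=u$ as recovery family and guess the limit $\frac{K_{N,p}}{|\gamma|}\Phi$. In one dimension this is never right. A ripple at the scale $\lambda^{-p/\gamma}$ is cheaper than a straight line.

**Lemma 2 (a ripple; Theorem B(4)).** $\kappa_{1,p,\gamma}<\frac2{|\gamma|}$ for all $p\ge1$, $\gamma\ne0$.

*Proof.* **Step 1: the ripple and its threshold.** This step computes, for each $x$, which $y$ are counted. Let $q=\gamma/p$ and $u_\epsilon(x)=x+\epsilon\sin(kx)$, with $k>0$ such that $\cos k=0$ and $\sin k=-1$ if $\gamma>0$, $\sin k=1$ if $\gamma<0$; the size of $k$ is chosen in Step 2. For $\epsilon k<1$, $u_\epsilon$ is increasing, so for $t>0$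
$$|u_\epsilon(x+t)-u_\epsilon(x)|>t^{1+q}\iff1+\epsilon g(x,t)>t^q,\qquad g(x,t)=\frac{\sin(k(x+t))-\sin(kx)}t,\ |g|\le k .$$
Equality forces $t^q\in[1-\epsilon k,1+\epsilon k]$, so $t$ is near $1$. On that range $\frac{d}{dt}t^q$ is close to $q\ne0$ and $\partial_t(\epsilon g)=O(\epsilon)$, so $t^q-1-\epsilon g$ is strictly monotone there and changes sign: there is exactly one solution $t_*(x)$. The inequality holds exactly on $(0,t_*)$ if $\gamma>0$ and on $(t_*,\infty)$ if $\gamma<0$, and in both cases $\int t^{\gamma-1}dt$ over this set is $t_*^\gamma/|\gamma|$.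

**Step 2: second-order expansion.** This step shows that the mean of $t_*^\gamma$ drops below $1$. By the implicit function theorem $t_*=1+\epsilon g(x,1)/q+O(\epsilon^2)$ uniformly in $x$. As $t_*^\gamma=(t_*^q)^p=(1+\epsilon g(x,t_*))^p$,
$$t_*^\gamma=1+p\epsilon\,g(x,1)+\epsilon^2\Big[\frac pq\,g(x,1)\,\partial_tg(x,1)+\frac{p(p-1)}2g(x,1)^2\Big]+O(\epsilon^3),$$
with $\partial_tg(x,1)=k\cos(k(x+1))-g(x,1)$. Let $\langle\cdot\rangle$ denote the average over a period in $x$. Then $\langle g(\cdot,1)\rangle=0$ and $\langle g(\cdot,1)^2\rangle=1-\cos k=1$. Also $\langle\cos(k(\cdot+1))\,g(\cdot,1)\rangle=-\langle\cos(k(\cdot+1))\sin(k\,\cdot)\rangle=\frac12\sin k$. With $p/q=p^2/\gamma$ we get $\langle t_*^\gamma\rangle=1+c_2\epsilon^2+O(\epsilon^3)$, where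
$$c_2=\frac{p^2}\gamma\Big(\frac k2\sin k-1\Big)+\frac{p(p-1)}2=-\frac{p^2k}{2|\gamma|}-\frac{p^2}\gamma+\frac{p(p-1)}2 .$$
Choose $k$ so large that $c_2<0$, and then $\epsilon$ so small that $\langle t_*^\gamma\rangle<1$.

**Step 3: rescaling.** This step turns the ripple into an admissible family. Let $r=\lambda^{-p/\gamma}\to0$ and $h_\lambda(x)=r\,u_\epsilon(x/r)$, which tends to $x$ uniformly. By (2) with $\alpha=r$ and symmetry in $(x,y)$,
$$\Phi_\lambda(h_\lambda,(0,1))=r\,\Phi_1(u_\epsilon,(0,1/r))\le\frac{2r}{|\gamma|}\int_0^{1/r}t_*(x)^\gamma dx\to\frac2{|\gamma|}\langle t_*^\gamma\rangle<\frac2{|\gamma|}.\qquad\square$$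

For $-1<\gamma<0$ a much cruder competitor does better still.

**Lemma 3 (staircases).** If $-1<\gamma<0$, then $\kappa_{N,p,\gamma}=0$.

*Proof.* Let $s_n=\frac1n\lfloor nh\rfloor$ on $Q$; then $|s_n-h|\le\frac1n$. A counted pair has its points in different slabs $\{\frac kn\le h<\frac{k+1}n\}$, so $|x-y|\ge d_n(x):=\operatorname{dist}(h(x),\frac1n\mathbb Z)$. Hence
$$\Phi_\lambda(s_n,Q)\le\int_Q\frac{\omega\lambda^p}{|\gamma|}d_n(x)^\gamma\,dx\le\frac{\omega\lambda^p}{|\gamma|}(2\sqrt N)^{N-1}\int_0^{\sqrt N}\operatorname{dist}\big(s,\tfrac1n\mathbb Z\big)^\gamma ds=:C_n\lambda^p,$$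
since $0<h<\sqrt N$ on $Q$ and the sections of $Q$ orthogonal to $e_0$ lie in $(N-1)$-cubes of side $2\sqrt N$. Here $C_n<\infty$ because $\gamma>-1$. As $\lambda\to0_+$ choose $n(\lambda)\to\infty$ so slowly that $C_{n(\lambda)}\lambda^p\to0$. The family $h_\lambda=s_{n(\lambda)}$ is admissible and its energy tends to $0$. $\square$

For $\gamma\le-1$ the integral defining $C_n$ diverges; Section 8 will show that for $\gamma\le-1$ and for $\gamma>0$ no competitor has energy close to $0$.

## 5. Affine limits in every direction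

The definition of $\kappa$ mentions one direction $e_0$, one cube, and families rather than sequences. All three restrictions can be removed.

**Lemma 4.** Let $\Omega$ be bounded and open, $\xi\in\mathbb R^N$, $\lambda_j\to\lambda_0$ and $v_j\to\xi\cdot x+c$ in measure on $\Omega$. Then $\liminf_j\Phi_{\lambda_j}(v_j,\Omega)\ge\kappa|\xi|^p|\Omega|$.

*Proof.* **Step 1: normalization.** The purpose is to reduce to $\xi=e_0$. We may take $\xi\ne0$ and $c=0$. By (2) with $r=1$, $\alpha=|\xi|$ we may take $|\xi|=1$, and by rotation invariance ($\Omega$ is replaced by a rotated set) $\xi=e_0$. Pass to a subsequence along which $\Phi_{\lambda_j}(v_j,\Omega)$ converges to the original liminf and the $\lambda_j$ are distinct.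

**Step 2: the cube $Q$.** Here we turn a sequence into a family. Put $h_\lambda=v_j$ if $\lambda=\lambda_j$ and $h_\lambda=h$ otherwise. Then $h_\lambda\to h$ in measure, so $\kappa\le\liminf_{\lambda\to\lambda_0}\Phi_\lambda(h_\lambda,Q)\le\lim_j\Phi_{\lambda_j}(v_j,Q)$.

**Step 3: other sets.** Here we use scaling and exhaustion. On $x_0+rQ$ apply (2) with $\alpha=r$: the functions $(v_j(x_0+rX)-h(x_0))/r$ tend to $h$ in measure on $Q$, so the liminf is at least $\kappa r^N$. For general $\Omega$ choose finitely many disjoint cubes $x_i+r_iQ\subset\Omega$ with $\sum r_i^N\ge|\Omega|-\epsilon$, apply (F2) and let $\epsilon\to0$. $\square$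

## 6. Pasting tiles: the upper bound

**Lemma 5 (good tiles exist).** For every $\epsilon\in(0,1)$ there are $\tau>0$, $\lambda_j\to\lambda_0$ and measurable $w_j:Q\to\mathbb R$ with $|w_j-h|\le\epsilon$, $w_j=h$ on $\{\operatorname{dist}(\cdot,\partial Q)\le\tau\}$ and $\Phi_{\lambda_j}(w_j,Q)\le\kappa+\epsilon$.

*Proof.* By the definition of $\kappa<\infty$ there are $\lambda_j\to\lambda_0$ and $h_j\to h$ in measure with $\Phi_{\lambda_j}(h_j,Q)\le\kappa+\frac\epsilon2$. For $\delta\in(0,\epsilon)$ let $\varphi=\min\{\delta,(\operatorname{dist}(\cdot,\partial Q)-\delta)_+\}$, which is $1$-Lipschitz, and $w_j=(h_j\wedge(h+\varphi))\vee(h-\varphi)$. Then $|w_j-h|\le\varphi\le\delta$ and $w_j=h$ within distance $\delta$ of $\partial Q$. The barriers $h\pm\varphi$ are $2$-Lipschitz, and $w_j\ne h_j$ forces $|h_j-h|>\varphi$, so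
$$\{w_j\ne h_j\}\subset\{\operatorname{dist}(\cdot,\partial Q)<2\delta\}\cup\{|h_j-h|>\delta\},$$
which has measure at most $4N\delta+o(1)$ as $j\to\infty$. By (F5), $\Phi_{\lambda_j}(w_j,Q)\le\kappa+\frac\epsilon2+\frac{4\omega2^p}{|\gamma|}(4N\delta+o(1))\le\kappa+\epsilon$ for $\delta$ small and $j$ large. Take $\tau=\delta$; it does not depend on $j$. $\square$

Call $u$ a *PA function* if it is continuous with compact support, affine with gradient $\xi_i$ on finitely many disjoint open simplices $T_1,\dots,T_m$, and $0$ off $\bigcup\bar T_i$.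

**Proposition 6.** Let $u$ be a PA function. For every $\epsilon\in(0,1)$ there are $u_\lambda\to u$ in $L^p$ with $\limsup_{\lambda\to\lambda_0}\Phi_\lambda(u_\lambda)\le(\kappa+\epsilon)\Phi(u)+\epsilon$.

*Proof.* Assume $u\not\equiv0$. Let $L>0$ be a Lipschitz constant of $u$ (so $L\ge|\xi_i|$) and $K=\bigcup T_i$. Take $\tau,\lambda_j,w_j$ from Lemma 5 and put $L'=L(1+2\epsilon/\tau)$, which does not depend on $j$. Let $\sigma\in(0,1)$ and $s>0$ be small, and $j$ large, all chosen in Step 4. Write $\lambda_*=\lambda_j$, $w=w_j$.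

**Step 1: the construction.** We fill each simplex with copies of the tile, turned in the direction of the gradient. If $\xi_i\ne0$, let $\nu_i=\xi_i/|\xi_i|$, let $R_i$ be an orthogonal matrix with $R_ie_0=\nu_i$, $Q_i=R_iQ$ and $w^i=w\circ R_i^{-1}$. Since $h\circ R_i^{-1}(x)=\nu_i\cdot x$, we have $|w^i-\nu_i\cdot x|\le\epsilon$ on $Q_i$, with equality $w^i=\nu_i\cdot x$ within $\tau$ of $\partial Q_i$, and $\Phi_{\lambda_*}(w^i,Q_i)\le\kappa+\epsilon$. Let
$$r_i=(\lambda_*|\xi_i|/\lambda)^{p/\gamma},\qquad\text{so that}\quad \lambda r_i^{\gamma/p}/|\xi_i|=\lambda_*,\quad r_i\to0\ \text{ as }\lambda\to\lambda_0 .$$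
The *cells* in $T_i$ are the cubes $x_0+r_iQ_i$, $x_0\in r_iR_i\mathbb Z^N$, contained in $T_i$. On such a cell put
$$u_\lambda(x)=u(x)+|\xi_i|r_i\,\Big(w^i\big(\tfrac{x-x_0}{r_i}\big)-\nu_i\cdot\tfrac{x-x_0}{r_i}\Big),$$
which equals $|\xi_i|r_i\,w^i((x-x_0)/r_i)$ plus a constant. If $\xi_i=0$, the only cell in $T_i$ is $T_i$ itself, with $u_\lambda=u$. Elsewhere $u_\lambda=u$. Then $|u_\lambda-u|\le\epsilon L\max_ir_i\to0$ and $u_\lambda=u$ off $K$, so $u_\lambda\to u$ in $L^p$.

**Step 2: pairs in a common cell.** These give the main term. By (2) with $\alpha=|\xi_i|r_i$, a cell in $T_i$ with $\xi_i\ne0$ contributes $|\xi_i|^pr_i^N\Phi_{\lambda_*}(w^i,Q_i)$. Summing, we get at most $(\kappa+\epsilon)\sum_i|\xi_i|^p|T_i|=(\kappa+\epsilon)\Phi(u)$. Cells with $\xi_i=0$ contribute $0$.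

**Step 3: a Lipschitz bound across cells.** This makes (F3) applicable to all other pairs. Let $x,y$ not lie in a common cell. If $u_\lambda(x)\ne u(x)$, then $x$ lies in a cell $P\subset T_i$ with $\operatorname{dist}(x,\partial P)>\tau r_i$. As $y\notin P$, $|x-y|\ge\tau r_i$, and $|u_\lambda(x)-u(x)|\le\epsilon|\xi_i|r_i\le\frac{\epsilon L}\tau|x-y|$. The same holds for $y$. So $|u_\lambda(x)-u_\lambda(y)|\le L'|x-y|$.

**Step 4: pairs not in a common cell.** We show that their total energy is eventually small. If neither point is in $\bar K$ both values are $0$; so, up to null sets, $x\in K$ or $y\in K$. By symmetry take $x\in K$ and double.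

*Deep points.* Let $x\in P\subset T_i$ with $P$ a cell, $\xi_i\ne0$ and $\operatorname{dist}(x,\partial P)>\sigma r_i$. Then $|x-y|\ge\sigma r_i$, and (F3) with $L'$ and $\rho=\sigma r_i$ says: for $\gamma>0$ the inner integral is $0$ as soon as $\sigma(\lambda_*|\xi_i|)^{p/\gamma}\ge L'^{p/\gamma}$; for $\gamma<0$ it is at most $\omega\lambda^p(\sigma r_i)^\gamma/|\gamma|=\omega\sigma^\gamma\lambda_*^p|\xi_i|^p/|\gamma|$. Since $\lambda_*=\lambda_j\to\lambda_0$, in both cases it is at most $\frac\epsilon{8(1+|K|)}$ for $j$ large, depending on $\epsilon,\tau,\sigma$ and the $\xi_i$. If $x\in T_i$ with $\xi_i=0$ and $\operatorname{dist}(x,\partial T_i)>s$, then $|x-y|\ge s$ and the inner integral tends to $0$ uniformly as $\lambda\to\lambda_0$.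

*Other points of $K$.* Up to null sets they are of three kinds: those within $\sigma r_i$ of the boundary of their cell, of total measure at most $2N\sigma|K|$; those in no cell, which lie within $\sqrt N\,r_i$ of $\partial T_i$ (the lattice cube containing such a point has diameter $\sqrt N\,r_i$ and leaves $T_i$), of measure tending to $0$ as $\lambda\to\lambda_0$; those within $s$ of $\partial T_i$ inside some $T_i$ with $\xi_i=0$, of measure tending to $0$ as $s\to0$. Each inner integral is at most $\omega L'^p/|\gamma|$ by (3).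

Since $L'$ does not depend on $\sigma,s,j$, first choose $\sigma$ and $s$ so small, then $j$ so large, that the doubled total has $\limsup_{\lambda\to\lambda_0}\le\epsilon$. $\square$

**Corollary 7.** If $\kappa\Phi(u)<\infty$ (with $0\cdot\infty=0$), there are $u_\lambda\to u$ in $L^p$ with $\limsup_{\lambda\to\lambda_0}\Phi_\lambda(u_\lambda)\le\kappa\Phi(u)$.

*Proof.* **Step 1: a diagonal principle.** It lets us pass from dense classes to $u$. Suppose $u^{(n)}\to u$ in $L^p$, $u^{(n)}_\lambda\to u^{(n)}$ in $L^p$ as $\lambda\to\lambda_0$, and $\limsup_\lambda\Phi_\lambda(u^{(n)}_\lambda)\le a_n\to a<\infty$. Choose decreasing punctured neighborhoods $\Lambda_n$ of $\lambda_0$ with empty intersection on which $\|u_\lambda^{(n)}-u^{(n)}\|_p\le\frac1n$ and $\Phi_\lambda(u^{(n)}_\lambda)\le a_n+\frac1n$. Set $u_\lambda=u^{(n)}_\lambda$ on $\Lambda_n\setminus\Lambda_{n+1}$ and $u_\lambda=u$ off $\Lambda_1$. Then $u_\lambda\to u$ in $L^p$ and $\limsup\Phi_\lambda(u_\lambda)\le a$.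

**Step 2: PA functions approximate $C_c^\infty$ in $W^{1,p}$.** Let $u\in C_c^\infty$ and $\ell>0$. Cut each cube $\ell(z+[0,1]^N)$, $z\in\mathbb Z^N$, into the $N!$ simplices with vertices $v_0=\ell z$, $v_k=v_{k-1}+\ell\hat e_{\pi(k)}$, one for each permutation $\pi$, where $\hat e_k$ are the coordinate vectors. These simplices fit face to face, so the function $I_\ell u$ that is affine on each simplex and equals $u$ at the vertices is continuous, with support in a fixed bounded set. Each simplex has an edge parallel to each $\hat e_k$, so $\partial_kI_\ell u$ is there the difference quotient of $u$ along that edge, i.e. the value of $\partial_ku$ at some point of the simplex. Hence $|\partial_kI_\ell u-\partial_ku|\le\sqrt N\,\ell\,\|D^2u\|_\infty$. Also $|I_\ell u-u|\to0$ uniformly as $\ell\to0$, so $I_\ell u\to u$ in $W^{1,p}$.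

**Step 3: conclusion.** If $\kappa>0$, then $u\in W^{1,p}$ (resp. $BV$), and there are $u_n\in C_c^\infty$ with $u_n\to u$ in $L^p$ and $\Phi(u_n)\to\Phi(u)$. For $p>1$ this is density of $C_c^\infty$ in $W^{1,p}$. For $p=1$, mollify and cut off at radius $M$: mollification does not increase the total variation, the cut-off adds at most $\frac CM\|u\|_1$, and $\Phi$ is lower semicontinuous in $L^1$ as a supremum of continuous functionals. By Step 2 there are PA functions $u^{(n)}\to u$ in $L^p$ with $\Phi(u^{(n)})\to\Phi(u)$. If $\kappa=0$, there are PA functions $u^{(n)}\to u$ in $L^p$, by density of $C_c^\infty$ in $L^p$. In both cases apply Proposition 6 to $u^{(n)}$ with $\epsilon=\epsilon_n\le\frac1{2n(1+\Phi(u^{(n)}))}$. We get $a_n\le\kappa\Phi(u^{(n)})+\frac1n\to\kappa\Phi(u)$, and Step 1 finishes. $\square$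

## 7. The energy measure and its blow-ups

For the lower bound, the natural plan is to localize. Given $u_j\to u$ with bounded energies, distribute the energy as a measure in $x$, let $\mu$ be a weak-$*$ limit, and show that the density of $\mu$ is at least $\kappa$ times the density of $\Phi$, by zooming in at a typical point $x_0$. By (2), zooming at scale $\rho$ with $\alpha=r=\rho$ keeps the form of the functional. If the zooms $(u(x_0+\rho y)-u(x_0))/\rho$ tend to an affine function, Lemma 4 applies. The plan stops at two precise points.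

First, it presupposes that $u$ is Sobolev or $BV$, whereas only $\liminf\Phi_{\lambda_j}(u_j)<\infty$ is known. By Lemma 3 and Corollary 7, for $-1<\gamma<0$ bounded energy says nothing about $u$; so an argument must use $\gamma\notin(-1,0)$. This is done in Sections 8 and 9.

Second, for $p=1$ zooms need not be affine. For $u=1_{(0,\infty)}$ near $x_0=0$, the function $(u(\rho y)-u(0))/\rho$ is $1/\rho$ for $y>0$ and diverges; if we normalize by the total variation instead, the zoom is $1_{(0,\infty)}$ again, to which Lemma 4 does not apply. The constant $\kappa$ is defined by affine limits only, and yet it must bound the cost of a jump. Sections 11 and 12 deal with this.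

## 8. Dyadic medians on a line

A function $v$ is *approximately continuous* at $s$ from the right with value $a$ if $\frac1\rho|\{x\in(s,s+\rho):|v(x)-a|>\delta\}|\to0$ as $\rho\to0$ for every $\delta>0$. Lebesgue points have this property. For example, $1_{(0,\infty)}$ is approximately continuous from the right at $0$ with value $1$.

**Lemma 8.** Let $N=1$, $p\ge1$, and $\gamma>0$ or $\gamma\le-1$. There is $c=c(p,\gamma)>0$ such that if $\lambda_j\to\lambda_0$, $v_j\to v$ in measure on $(s,t)$, and $v$ is approximately continuous at $s,t$ (one-sided from inside suffices) with values $v(s),v(t)$, then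
$$\liminf_j\Phi_{\lambda_j}(v_j,(s,t))\ge c\,\frac{|v(t)-v(s)|^p}{(t-s)^{p-1}}.$$

What should one try? After scaling to $\lambda=1$ we face a function $U$ on $(0,R)$ that rises by about $R$, and want energy at least $cR$. Cut $(0,R)$ into intervals of length $\ell$ and compare medians on neighbors. A rise larger than about $\ell^{1+\gamma/p}$ between neighbors produces energy of order $\ell^{1+\gamma}$; if no neighbors rise that much, the total rise is at most about $\frac R\ell\ell^{1+\gamma/p}=R\,\ell^{\gamma/p}$, too small for suitable $\ell$. But one level cannot suffice: for $U=R\,1_{(R/2,R)}$ exactly one pair of neighbors at each level has different medians, so at a fixed level we collect at most a constant. One has to add up levels. The weights $\ell^{1+\gamma}$ grow towards coarse scales if $\gamma>0$ and do not decay towards fine scales if $\gamma\le-1$, and each of these helps in its own way.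

*Proof.* **Step 1: normalization.** The purpose is to set $\lambda=1$ on a long interval. If $v(s)=v(t)$ there is nothing to prove. Otherwise, by (2) with $r=t-s$, $\alpha=|v(t)-v(s)|$ (which produces the factor $\alpha^pr^{1-p}$) and the symmetry $v\mapsto-v$, we may assume $s=0$, $t=1$, $v(0)=0$, $v(1)=1$. Let $R=R_j=\lambda_j^{p/\gamma}\to\infty$ and $U(x)=R\,v_j(x/R)$ on $(0,R)$. By (2), $\Phi_1(U,(0,R))=R\,\Phi_{\lambda_j}(v_j,(0,1))$. We must show $\Phi_1(U,(0,R))\ge cR$ for $j$ large, and we may assume that it is finite. By approximate continuity and convergence in measure there is $\rho\in(0,\frac14)$ such that for $j$ large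
$$|\{x\in(0,\rho R):U>R/8\}|<\tfrac{\rho R}8,\qquad|\{x\in((1-\rho)R,R):U<7R/8\}|<\tfrac{\rho R}8.\tag{6}$$

**Step 2: medians.** They replace point values, which mean nothing for measurable $U$. Let $\ell_n=2^{-n}$ for $n\in\mathbb Z$ and $I_{n,i}=(i\ell_n,(i+1)\ell_n)$. For $I_{n,i}\subset(0,R)$ let $m_{n,i}=\inf\{a:|I_{n,i}\cap\{U\le a\}|\ge\ell_n/2\}$. Then $|I_{n,i}\cap\{U\le m_{n,i}\}|\ge\frac{\ell_n}2$ and $|I_{n,i}\cap\{U\ge m_{n,i}\}|\ge\frac{\ell_n}2$. Moreover
$$\min(m_{n+1,2i},m_{n+1,2i+1})\le m_{n,i}\le\max(m_{n+1,2i},m_{n+1,2i+1}):\tag{7}$$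
for $a$ below the minimum, less than half of each child lies in $\{U\le a\}$; for $a$ equal to the maximum, at least half of each child does.

**Step 3: bad pairs cost energy.** Let $C_1=\max\{4^{-(1+\gamma/p)},2^{1+\gamma/p}\}$ and $\tau_n=C_1\ell_n^{1+\gamma/p}=\max_{d\in[\ell_n/4,2\ell_n]}d^{1+\gamma/p}$. For $I_{n,i},I_{n,i+1}\subset(0,R)$ call $(n,i)$ *bad* if $m_{n,i+1}-m_{n,i}>\tau_n$ and *good* otherwise. Let $b_n$ be the number of bad pairs at level $n$. If $(n,i)$ is bad, take $x\in I_{n,i}\cap\{U\le m_{n,i}\}$ and $y\in I_{n,i+1}\cap\{U\ge m_{n,i+1}\}$ with $|x-y|\ge\ell_n/4$; automatically $|x-y|\le2\ell_n$. Then $U(y)-U(x)>\tau_n\ge|x-y|^{1+\gamma/p}$, so the pair is counted. These pairs have measure at least $\frac{\ell_n^2}4-\frac{\ell_n^2}{32}\ge\frac{\ell_n^2}8$, the subtracted term being the triangle where $|x-y|<\ell_n/4$, and hence energy at least $c_1\ell_n^{1+\gamma}$ with $c_1=c_1(\gamma)>0$. At one level the sets $I_{n,i}\times I_{n,i+1}$ are disjoint, and a given distance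 lies in $[\ell_n/4,2\ell_n]$ for at most $4$ values of $n$. Therefore
$$\Phi_1(U,(0,R))\ge\frac{c_1}4\sum_nb_n\,\ell_n^{1+\gamma}.\tag{8}$$

**Step 4: following a value $y$ through the levels.** For each height $y$ we record where $U$ crosses it, coherently in $n$. Let $n_0$ be a level with $\ell_{n_0}\le\rho R/4$. The level-$n_0$ intervals inside $(0,\rho R)$ have total length at least $\rho R/2$. If all of them had median $>R/8$, then $|\{x\in(0,\rho R):U>R/8\}|\ge\rho R/4$, contradicting (6). So there is $i_-$ with $I_{n_0,i_-}\subset(0,\rho R)$ and $m_{n_0,i_-}\le R/8$. In the same way there is $i_+>i_-$ with $I_{n_0,i_+}\subset((1-\rho)R,R)$ and $m_{n_0,i_+}\ge7R/8$. For $y\in Y_0:=(R/8,7R/8]$ let $i_{n_0}(y)=\min\{i\ge i_-:m_{n_0,i+1}\ge y\}$, which is at most $i_+-1$. Then $i=i_{n_0}(y)$ satisfies $m_{n_0,i}<y\le m_{n_0,i+1}$: by minimality if $i>i_-$, and because $m_{n_0,i_-}\le R/8<y$ if $i=i_-$.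

Inductively, let $i=i_n(y)$ satisfy $m_{n,i}<y\le m_{n,i+1}$. By (7) there are $k\in\{2i,2i+1\}$ with $m_{n+1,k}<y$ and $k'\in\{2i+2,2i+3\}$ with $m_{n+1,k'}\ge y$. Between $k$ and $k'$ the medians pass from $<y$ to $\ge y$, so there is $l\in\{2i,2i+1,2i+2\}$ with $m_{n+1,l}<y\le m_{n+1,l+1}$; let $i_{n+1}(y)$ be the smallest such $l$. The set $S_{n,i}=\{y\in Y_0:i_n(y)=i\}$ is a finite union of intervals contained in $(m_{n,i},m_{n,i+1}]$, so $|S_{n,i}|\le\tau_n$ if $(n,i)$ is good. Each $i$ has at most $3$ successors $l$, and each $l$ has at most $2$ predecessors $i$.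

**Step 5: the case $\gamma>0$.** Here we start at the coarsest level and go down to a fixed one. Choose $n_0$ with $\ell_{n_0}\in(\rho R/8,\rho R/4]$ and $n_1$, depending only on $p,\gamma$, with $C_1\ell_{n_1}^{\gamma/p}\le\frac14$. For $R$ large, $n_0<n_1$. If some pair at level $n_0$ is bad, (8) gives $\Phi_1(U,(0,R))\ge\frac{c_1}4(\rho R/8)^{1+\gamma}\ge R$ for $R$ large. Otherwise consider $y\in Y_0$. Those for which $(n,i_n(y))$ is good for all $n_0\le n\le n_1$ lie in sets $S_{n_1,i}$ with $(n_1,i)$ good, so they have measure at most $\frac R{\ell_{n_1}}\tau_{n_1}=RC_1\ell_{n_1}^{\gamma/p}\le\frac R4$. Those whose first bad level is $n+1$, $n_0\le n<n_1$, belong, for some bad $(n+1,l)$, to $S_{n,i}$ for one of at most two good predecessors $i$ of $l$; their measure is at most $2\tau_nb_{n+1}$. Since $|Y_0|=\frac34R$,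
$$\frac R2\le\sum_{n=n_0}^{n_1-1}2\tau_nb_{n+1}=2C_12^{1+\gamma/p}\sum_{n=n_0+1}^{n_1}b_n\ell_n^{1+\gamma/p}\le2C_12^{1+\gamma/p}\,\ell_{n_1}^{-\gamma(1-1/p)}\sum_nb_n\ell_n^{1+\gamma}.$$
The last step uses $\ell_n^{1+\gamma/p}=\ell_n^{1+\gamma}\ell_n^{-\gamma(1-1/p)}$, $\ell_n\ge\ell_{n_1}$ and $-\gamma(1-1/p)\le0$. With (8), $\Phi_1(U,(0,R))\ge cR$.

**Step 6: the case $\gamma\le-1$.** Here we start at a fixed level and go to finer ones. Choose $n_0$, depending only on $p,\gamma$, with $C_1\ell_{n_0}^{\gamma/p}\le\frac14$ (now $\ell_{n_0}$ is large). For $R$ large, $\ell_{n_0}\le\rho R/4$. As $1+\gamma\le0$, $\ell_n^{1+\gamma}\ge\ell_{n_0}^{1+\gamma}>0$ for $n\ge n_0$; so (8) and finiteness of the energy give $\sum_{n\ge n_0}b_n<\infty$, that is, $b_n=0$ for all large $n$. Hence every $y\in Y_0$ has a first level $n\ge n_0$ at which $(n,i_n(y))$ is good. If this level is $n_0$, the measure of such $y$ is at most $\frac R{\ell_{n_0}}\tau_{n_0}\le\frac R4$. If it is $n+1>n_0$, then $(n,i_n(y))$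 is bad and $i_{n+1}(y)$ is one of its at most $3$ successors, and it is good; the measure is at most $3b_n\tau_{n+1}$. Hence, with $C=C(p,\gamma)$,
$$\frac R2\le3\sum_{n\ge n_0}b_n\tau_{n+1}\le C\sum_{n\ge n_0}b_n\ell_n^{1+\gamma/p}\le C\,\ell_{n_0}^{|\gamma|(1-1/p)}\sum_{n\ge n_0}b_n\ell_n^{1+\gamma},$$
because $\ell_n^{1+\gamma/p}=\ell_n^{1+\gamma}\ell_n^{|\gamma|(1-1/p)}$ and $\ell_n\le\ell_{n_0}$. With (8), $\Phi_1(U,(0,R))\ge cR$. $\square$

For $-1<\gamma<0$ neither case runs: the weights $\ell_n^{1+\gamma}$ decay at fine scales, so finite energy does not stop the bad levels, as it must be in view of Lemma 3.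

## 9. Slicing: bounded energy gives a gradient

Let $\Omega$ be open and convex, $e\in\mathbb S^{N-1}$, $z\in e^\perp$, $f_{e,z}(t)=f(z+te)$ and $\Omega_{e,z}=\{t:z+te\in\Omega\}$, an interval. Let $\Phi^1_\lambda$ be the one-dimensional functional with the same $p,\gamma$. Then
$$\Phi_\lambda(f,\Omega)=\frac12\int_{\mathbb S^{N-1}}\int_{e^\perp}\Phi^1_\lambda(f_{e,z},\Omega_{e,z})\,dz\,de.\tag{9}$$
To see this write $y=x+\varsigma e$ with $\varsigma>0$ and $x=z+te$. The Jacobian $\varsigma^{N-1}$ turns $\varsigma^{\gamma-N}$ into $\varsigma^{\gamma-1}$, and the factor $\frac12$ appears because $\Phi^1_\lambda$ counts both orders of a pair. For $N=1$, $\mathbb S^0=\{\pm1\}$ carries counting measure.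

**Lemma 9.** Let $\gamma>0$ or $\gamma\le-1$, $\lambda_j\to\lambda_0$, $u_j\to u$ in $L^1_{loc}(\mathbb R^N)$ and $E=\liminf\Phi_{\lambda_j}(u_j)<\infty$. Then $\nabla u\in L^p$ if $p>1$, and $Du$ is a finite measure if $p=1$.

*Proof.* **Step 1: difference quotients on lines.** We bound them by one-dimensional energies. Pass to a subsequence with $\Phi_{\lambda_j}(u_j)\to E$. By Fubini, along a further subsequence, $(u_j)_{e,z}\to u_{e,z}$ in $L^1_{loc}(\mathbb R)$ for a.e. $(e,z)$. Fix $\delta>0$ and such $(e,z)$, and write $v=u_{e,z}$. For a.e. $t\in(0,\delta)$ all points $t+k\delta$, $k\in\mathbb Z$, are Lebesgue points of $v$, so by (F2) and Lemma 8 on the intervals $(t+k\delta,t+(k+1)\delta)$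
$$\liminf_j\Phi^1_{\lambda_j}((u_j)_{e,z})\ge c\,\delta^{1-p}\sum_{k\in\mathbb Z}|v(t+(k+1)\delta)-v(t+k\delta)|^p .$$
Averaging over $t\in(0,\delta)$, the left side is at least $c\,\delta^{-p}\int_{\mathbb R}|v(t+\delta)-v(t)|^p\,dt$.

**Step 2: integration over lines.** Fatou's lemma and (9) give, for all $\delta>0$,
$$E\ge\frac c2\int_{\mathbb S^{N-1}}\int_{\mathbb R^N}\frac{|u(x+\delta e)-u(x)|^p}{\delta^p}\,dx\,de.$$

**Step 3: removing $\delta$.** For a standard mollification $u_\eta$, Jensen's inequality gives the same bound for $u_\eta$. Letting $\delta\to0$ (Fatou), $\frac{2E}c\ge\int_{\mathbb S^{N-1}}\|e\cdot\nabla u_\eta\|_p^p\,de=K_{N,p}\|\nabla u_\eta\|_p^p$. This bound is uniform in $\eta$, and $\nabla u_\eta\to Du$ as distributions when $\eta\to0$. Weak compactness in $L^p$ for $p>1$, respectively weak-$*$ compactness of measures for $p=1$, gives the claim. $\square$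

## 10. Blow-up at points of differentiability, $p>1$

**Proposition 10.** Let $\kappa>0$, $\lambda_j\to\lambda_0$, $u_j\to u$ in $L^1_{loc}(\mathbb R^N)$ and $E=\liminf_j\Phi_{\lambda_j}(u_j)<\infty$. Then $\nabla u\in L^p$ (resp. $Du$ is a finite measure if $p=1$), and $E\ge\kappa\|\nabla u\|_p^p$ (resp. $E\ge\kappa|Du|(\mathbb R^N)$).

*Proof, common part.* This part sets up the energy measure. Since $\kappa>0$, Lemma 3 gives $\gamma\notin(-1,0)$, and Lemma 9 gives the regularity of $u$. Pass to a subsequence with $\Phi_{\lambda_j}(u_j)\to E$, all values finite. Put $\mu_j(S)=\mathfrak m_{\lambda_j}(B_{\lambda_j}(u_j)\cap(S\times\mathbb R^N))$. These are finite measures of mass $\Phi_{\lambda_j}(u_j)$. Passing to a subsequence, $\mu_j\rightharpoonup^*\mu$ with $\mu(\mathbb R^N)\le E$, and since weak-$*$ convergence is upper semicontinuous on compact sets,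
$$\limsup_j\Phi_{\lambda_j}(u_j,B_\rho(x_0))\le\limsup_j\mu_j(\bar B_\rho(x_0))\le\mu(\bar B_\rho(x_0)).\tag{10}$$

*Proof for $p>1$.* **Step 1: choice of points.** We choose points at which zooms are affine. For a.e. $x_0$ the limit $\lim_{\rho\to0}\mu(\bar B_\rho(x_0))/|B_\rho|$ exists and equals the density of the absolutely continuous part of $\mu$. Also, for a.e. $x_0$, $v_\rho(y):=\frac{u(x_0+\rho y)-u(x_0)}\rho\to\nabla u(x_0)\cdot y$ in $L^1(B_1)$; this is the a.e. $L^1$-differentiability of $W^{1,1}_{loc}$ functions (Evans–Gariepy, *Measure Theory and Fine Properties of Functions*, Sect. 6.1).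

**Step 2: diagonal zoom.** We combine $\rho\to0$ with $j\to\infty$. Let $\rho_k\to0$ and $v_{j,k}(y)=(u_j(x_0+\rho_ky)-u(x_0))/\rho_k$. By (2), $\Phi_{\lambda_j}(u_j,B_{\rho_k}(x_0))=\rho_k^N\Phi_{\lambda_j\rho_k^{\gamma/p}}(v_{j,k},B_1)$. Choose $j=j(k)$ so large that $\lambda_k':=\lambda_j\rho_k^{\gamma/p}\to\lambda_0$ as $k\to\infty$, $\|v_{j,k}-v_{\rho_k}\|_{L^1(B_1)}\le\frac1k$ and, by (10), $\Phi_{\lambda_j}(u_j,B_{\rho_k}(x_0))\le\mu(\bar B_{\rho_k}(x_0))+\rho_k^N/k$. Lemma 4 on $B_1$ gives
$$\lim_k\frac{\mu(\bar B_{\rho_k}(x_0))}{\rho_k^N}\ge\liminf_k\Phi_{\lambda_k'}(v_{j(k),k},B_1)\ge\kappa|\nabla u(x_0)|^p|B_1| .$$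
Hence $\mu\ge\kappa|\nabla u|^pdx$ and $E\ge\mu(\mathbb R^N)\ge\kappa\|\nabla u\|_p^p$. The case $p=1$ is completed in Section 12.

## 11. Monotone profiles on cubes, $p=1$

From now on $p=1$. At $|Du|$-almost every point the zooms, suitably normalized, will turn out to be functions $\psi(y\cdot\nu)$ with $\psi$ monotone. We must show that such a limit costs $\kappa$ times its variation. The idea is to turn the profile into an affine function by repetition. If $w_k\to\psi(x_1)$ on the unit cube with $\psi$ rising from $0$ to $1$, then $n^N$ copies of $w_k$ scaled by $1/n$ and stacked like stairs are within $1/n$ of $x_1$, and Lemma 4 bounds their energy from below by $\kappa$. For $p=1$ this costs nothing: each copy has energy $n^{-N}\Phi_{\lambda_k}(w_k,Q)$, and there are $n^N$ of them.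

The obstruction is again the pairs in different copies, and $w_k$ must be made explicit near $\partial Q$. The truncation of Lemma 5 does not work as it stands: it uses barriers near the limit, and if $\psi$ jumps, there is no uniform Lipschitz bound for barriers near $\psi$, while the cost in (F5) was $L|A|$. The remedy is to glue to a *smooth* profile $g$ close to $\psi$ and to use (F6), whose cost $\int_A|\nabla g|$ is a variation. In a thin layer along $\partial Q$ this is small however steep $g$ is, provided $g$ is flat near the ends.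

**Lemma 11.** Let $p=1$, let $P$ be an open cube of side $s$ with a face normal $\nu$, $\psi$ bounded nondecreasing on the interval $(a,b)=\{y\cdot\nu:y\in P\}$, $\lambda_k\to\lambda_0$ and $w_k\to\psi(y\cdot\nu)$ in $L^1(P)$. Then $\liminf_k\Phi_{\lambda_k}(w_k,P)\ge\kappa s^{N-1}(\psi(b^-)-\psi(a^+))$.

*Proof.* **Step 1: normalization.** If $\psi$ has zero oscillation there is nothing to prove. By isometry invariance and (2) with $r=s$, $\alpha=\psi(b^-)-\psi(a^+)$ (which gives the factor $\alpha s^{N-1}$), assume $P=Q$, $\nu=\hat e_1$, $\psi(0^+)=0$, $\psi(1^-)=1$. Truncating at $0$ and $1$, assume $0\le w_k\le1$. Pass to a subsequence with $\Phi_{\lambda_k}(w_k,Q)\to E_0$, the original liminf, and assume $E_0<\infty$. We show $\kappa\le E_0$. Below, $C$ denotes constants depending only on $N,\gamma$. Let $\theta\in(0,\frac18)$, $\epsilon\in(0,1)$, $d=\operatorname{dist}(\cdot,\partial Q)$, $D=\{x\in Q:d<2\theta\}$ and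
$$\beta(\theta)=\theta+\psi(3\theta)+1-\psi(1-3\theta),\qquad\beta(\theta)\to0\text{ as }\theta\to0 .$$

**Step 2: the smooth profile $g$.** We need $g$ close to $\psi$, flat near $0$ and $1$, with little variation near the ends. Extend $\psi$ by $0$ on $(-\infty,0]$ and by $1$ on $[1,\infty)$. For small $\eta'\le\min\{\frac14,2\theta\}$ mollify $x\mapsto\psi(\frac12+(1+4\eta')(x-\frac12))$ at scale $\eta'/2$ and call the result $g$. Before mollification the function vanishes for $x\le\frac{2\eta'}{1+4\eta'}$, a number $\ge\eta'$; so $g=0$ on a neighborhood of $(-\infty,0]$, and symmetrically $g=1$ on a neighborhood of $[1,\infty)$. For $x\le2\theta+\eta'/2$, which is at most $3\theta\le\frac12$, the argument of $\psi$ is at most $x\le3\theta$; so $g(2\theta)\le\psi(3\theta)$, and symmetrically $g(1-2\theta)\ge\psi(1-3\theta)$. Finally $g$ is smooth and nondecreasing, and $\|g-\psi\|_{L^1(0,1)}\le\epsilon^2\theta$ if $\eta'$ is small enough, by convergence at continuity points of $\psi$. Splitting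 $D$ into points near lateral faces and points near $\{x_1=0\}$, $\{x_1=1\}$,
$$\int_Dg'(x_1)\,dx\le4(N-1)\theta+g(2\theta)+1-g(1-2\theta)\le C\beta(\theta).\tag{11}$$

**Step 3: gluing.** We replace $w_k$ by $g$ near $\partial Q$ at small cost. With $g=g(x_1)$, let $\varphi=\min\{2,\frac2\theta(d-\theta)_+\}$ and $W_k=(w_k\wedge(g+\varphi))\vee(g-\varphi)$. Then $W_k$ lies between $w_k$ and $g$, so $0\le W_k\le1$; $W_k=g$ where $d\le\theta$; $W_k=w_k$ where $d\ge2\theta$, as there $\varphi=2>|w_k-g|$. Thus $A_k:=\{W_k\ne w_k\}\subset D\cap\{|w_k-g|>\varphi\}$. Since $B_\lambda(g\pm\varphi)\subset B_{\lambda/2}(g)\cup B_{\lambda/2}(\varphi)$ and $\mathfrak m_\lambda=2\mathfrak m_{\lambda/2}$ (because $p=1$), (4) gives, with $\lambda_k'=\lambda_k/2$,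
$$\Phi_{\lambda_k}(W_k,Q)\le\Phi_{\lambda_k}(w_k,Q)+8\,\mathfrak m_{\lambda_k'}\big(B_{\lambda_k'}(g)\cap(D\times Q)\big)+8\,\mathfrak m_{\lambda_k'}\big(B_{\lambda_k'}(\varphi)\cap(A_k\times Q)\big).$$
By (5) and (11) the second term has $\limsup\le C\beta(\theta)$. For the third, let $\eta\in(0,\theta)$. If $d(x)\le\theta-\eta$, then $\varphi(x)=0$, and $\varphi(y)\ne0$ forces $d(y)>\theta$, hence $|x-y|\ge\eta$; by (F4) these $x$ contribute $o(1)$. For the other $x\in A_k$ the inner integral is at most $\frac{2\omega}{\theta|\gamma|}$ by (3), as $\varphi$ is $\frac2\theta$-Lipschitz. Such $x$ lie in $\{\theta-\eta<d\le\theta\}$, of measure $\le C\eta$; or in $\{d>\theta,\varphi\le\epsilon\}\subset\{\theta<d\le\theta+\frac{\epsilon\theta}2\}$, of measure $\le C\epsilon\theta$; or in $\{|w_k-g|>\epsilon\}$, of measure $\le\epsilon^{-1}\|w_k-\psi(x_1)\|_{L^1(Q)}+\epsilon\theta$. Letting $k\to\infty$, then $\eta\to0$, the third term has $\limsup\le C\epsilon$. Hence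
$$\limsup_k\Phi_{\lambda_k}(W_k,Q)\le E_0+C(\epsilon+\beta(\theta)).\tag{12}$$

**Step 4: stacking copies.** We build functions close to $x_1$. For $n\in\mathbb N$ and $i\in\{0,\dots,n-1\}^N$ set $Z_{n,k}(x)=\frac1n(i_1+W_k(nx-i))$ on the cell $\frac1n(i+Q)$. Then $|Z_{n,k}(x)-x_1|\le\frac1n$ a.e. on $Q$. Fix $n$ and use the parameters $\lambda_kn^\gamma\to\lambda_0$ as $k\to\infty$. By (2) with $\alpha=r=\frac1n$ each cell has energy $n^{-N}\Phi_{\lambda_k}(W_k,Q)$, and the cells together $\Phi_{\lambda_k}(W_k,Q)$. Pairs in different cells with $|x-y|\ge\frac\theta{2n}$ contribute $o(1)$ as $k\to\infty$, by (F4). If $x,y$ are in different cells and $|x-y|<\frac\theta{2n}$, both are within distance less than $\theta/n$ of the boundary of their cells, so at both points $Z_{n,k}=G_n$, where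
$$G_n(x)=\tfrac1n\big(\lfloor nx_1\rfloor+g(nx_1-\lfloor nx_1\rfloor)\big).$$
This is a smooth Lipschitz function, because $g$ is $0$ near $0$ and $1$ near $1$. By (5) and scaling, the $\limsup_k$ of their contribution is at most
$$\frac\omega{|\gamma|}\sum_i\int_{\{x\in\frac1n(i+Q):\,d(nx-i)<\theta\}}|\nabla G_n|\,dx=\frac\omega{|\gamma|}\int_{\{x\in Q:\,d<\theta\}}g'(x_1)\,dx\le C\beta(\theta).$$
With (12), $\limsup_k\Phi_{\lambda_kn^\gamma}(Z_{n,k},Q)\le E_0+C(\epsilon+\beta(\theta))$ for every $n$.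

**Step 5: conclusion.** We choose a diagonal and apply Lemma 4. Choose $k(n)$ with $\lambda_{k(n)}n^\gamma\to\lambda_0$ as $n\to\infty$ and $\Phi_{\lambda_{k(n)}n^\gamma}(Z_{n,k(n)},Q)\le E_0+C(\epsilon+\beta(\theta))+\frac1n$. Since $Z_{n,k(n)}\to x_1$ uniformly, Lemma 4 with $\xi=\hat e_1$ gives $\kappa\le E_0+C(\epsilon+\beta(\theta))$. Let $\epsilon\to0$, then $\theta\to0$. $\square$

**Lemma 12.** Let $p=1$, $v\in BV(B_1)$ with $Dv=\nu_0|Dv|$ for a fixed unit vector $\nu_0$, $\lambda_k\to\lambda_0$ and $w_k\to v$ in $L^1(B_1)$. Then $\liminf_k\Phi_{\lambda_k}(w_k,B_1)\ge\kappa|Dv|(B_1)$.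

*Proof.* The derivatives of $v$ orthogonal to $\nu_0$ vanish and $B_1$ is convex. So mollifications of $v$ on smaller balls depend only on $y\cdot\nu_0$ and are nondecreasing in it, and in the limit $v(y)=\psi(y\cdot\nu_0)$ with $\psi$ nondecreasing on $(-1,1)$. Consider a grid of cubes of side $s$ with faces normal to $\nu_0$ and to $N-1$ fixed orthogonal directions, offset so that no grid hyperplane $\{y\cdot\nu_0=\text{const}\}$ is charged by $|Dv|$; this is possible because $\psi$ has countably many jumps. The lateral hyperplanes are never charged, since locally $|Dv|=d\psi\otimes\mathcal L^{N-1}$. For an open grid cube $P$ with $\bar P\subset B_1$, $\psi$ is bounded on the corresponding interval $(a,b)$ and $|Dv|(P)=s^{N-1}(\psi(b^-)-\psi(a^+))$. By (F2) and Lemma 11 the liminf is at least $\kappa\sum_P|Dv|(P)\ge\kappa|Dv|(B_{1-2\sqrt Ns})$. Let $s\to0$. $\square$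

## 12. Blow-up at $|Du|$-almost every point, and Theorem A

*Proof of Proposition 10 for $p=1$.* Assume $Du\ne0$ and let $\nu=dDu/d|Du|$. With $\mu$ as in Section 10 we show $\frac{d\mu}{d|Du|}(x_0)\ge\kappa$ for $|Du|$-a.e. $x_0$.

**Step 1: good points.** We collect what holds almost everywhere. By differentiation of Radon measures and the Lebesgue point theorem with respect to $|Du|$ (Evans–Gariepy, Sects. 1.6–1.7, closed balls), for $|Du|$-a.e. $x_0$ we have $|Du|(\bar B_\rho(x_0))>0$ for all $\rho>0$ and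

(a) $\lim_{\rho\to0}\mu(\bar B_\rho(x_0))/|Du|(\bar B_\rho(x_0))=\frac{d\mu}{d|Du|}(x_0)<\infty$;

(b) $\int_{\bar B_\rho(x_0)}|\nu-\nu(x_0)|\,d|Du|=o(|Du|(\bar B_\rho(x_0)))$ and $|\nu(x_0)|=1$.

We also claim that for $|Du|$-a.e. $x_0$ and every rational $t\in(0,1)$

(c) $\limsup_{\rho\to0}|Du|(\bar B_{t\rho}(x_0))/|Du|(\bar B_\rho(x_0))\ge t^N$.

**Step 2: proof of (c).** Its role is to prevent the mass from escaping to the boundary of the ball in the zoom. If (c) fails at $x_0$ for some $t$, there are $\varsigma<t^N$ and $\rho_0$ with $|Du|(\bar B_{t\rho}(x_0))\le\varsigma|Du|(\bar B_\rho(x_0))$ for $\rho\le\rho_0$. Then $|Du|(\bar B_{t^m\rho_0}(x_0))\le\varsigma^m|Du|(\bar B_{\rho_0}(x_0))$ for $m\in\mathbb N$. For $t^{m+1}\rho_0<\rho\le t^m\rho_0$ this gives $|Du|(\bar B_\rho(x_0))\rho^{-N}\le(\varsigma t^{-N})^m\,t^{-N}\rho_0^{-N}|Du|(\bar B_{\rho_0}(x_0))$, so $|Du|(\bar B_\rho(x_0))=o(\rho^N)$. The set $Z$ of points with this last property is $|Du|$-null: let $M,\epsilon>0$ and for $x\in Z\cap B_M$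 choose $\rho_x\le1$ with $|Du|(\bar B_{5\rho_x}(x))\le\epsilon\rho_x^N$. By Vitali's covering lemma there are countably many disjoint $\bar B_{\rho_{x_i}}(x_i)\subset B_{M+2}$ with $Z\cap B_M\subset\bigcup_i\bar B_{5\rho_{x_i}}(x_i)$. So $Z\cap B_M$ has outer $|Du|$-measure at most $\epsilon\sum_i\rho_{x_i}^N\le\epsilon(M+2)^N$, by comparing volumes. As $\epsilon$ is arbitrary, the claim follows.

**Step 3: the zoom of $u$.** We identify its limit. Fix $x_0$ with (a)–(c), a rational $t\in(0,1)$, $\nu_0=\nu(x_0)$, and $\rho_k\to0$ with $|Du|(\bar B_{t\rho_k}(x_0))\ge(t^N-\frac1k)|Du|(\bar B_{\rho_k}(x_0))$. Let $\alpha_k=|Du|(\bar B_{\rho_k}(x_0))\rho_k^{1-N}>0$, let $a_k$ be the mean of $u$ on $B_{\rho_k}(x_0)$ and $v_k(y)=\alpha_k^{-1}(u(x_0+\rho_ky)-a_k)$. Then $Dv_k(S)=Du(x_0+\rho_kS)/|Du|(\bar B_{\rho_k}(x_0))$, so $|Dv_k|(B_1)\le1$, and $v_k$ has mean zero. By the Poincaré inequality and compactness in $BV(B_1)$, up to subsequences, $v_k\to v$ in $L^1(B_1)$, $Dv_k\rightharpoonup^*Dv$ and $|Dv_k|\rightharpoonup^*\sigma$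 in $B_1$. By (b), $|Dv_k-\nu_0|Dv_k||(B_1)\to0$, so $Dv=\nu_0\sigma$, $\sigma=|Dv|$, and
$$|Dv|(B_1)\ge\sigma(\bar B_t)\ge\limsup_k|Dv_k|(\bar B_t)\ge t^N .$$

**Step 4: the zoom of $u_j$.** We compare energies. With $v_{j,k}(y)=\alpha_k^{-1}(u_j(x_0+\rho_ky)-a_k)$, (2) with $p=1$ gives
$$\Phi_{\lambda_j}(u_j,B_{\rho_k}(x_0))=|Du|(\bar B_{\rho_k}(x_0))\,\Phi_{\lambda_j\rho_k^{1+\gamma}/\alpha_k}(v_{j,k},B_1),$$
since $\alpha_k\rho_k^{N-1}=|Du|(\bar B_{\rho_k}(x_0))$. For each $k$ choose $j(k)$ so that $\lambda_k':=\lambda_{j(k)}\rho_k^{1+\gamma}/\alpha_k\to\lambda_0$, $\|v_{j(k),k}-v_k\|_{L^1(B_1)}\le\frac1k$ and, by (10), $\Phi_{\lambda_k'}(v_{j(k),k},B_1)\le\mu(\bar B_{\rho_k}(x_0))/|Du|(\bar B_{\rho_k}(x_0))+\frac1k$. Lemma 12 and (a) give $\frac{d\mu}{d|Du|}(x_0)\ge\kappa|Dv|(B_1)\ge\kappa t^N$. Let $t\to1$. Hence $\mu\ge\kappa|Du|$ and $E\ge\mu(\mathbb R^N)\ge\kappa|Du|(\mathbb R^N)$. $\square$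

*Proof of Theorem A.* **Condition (i).** Let $u_\lambda\to u$ in $L^p$ and choose $\lambda_j\to\lambda_0$ realizing $\liminf\Phi_\lambda(u_\lambda)$. If $\kappa=0$ or the liminf is $+\infty$, there is nothing to prove. Otherwise Proposition 10 applies, because $L^p$ convergence implies $L^1_{loc}$ convergence: it gives $\nabla u\in L^p$ (resp. $Du$ finite). As $u\in L^p$, this means $u\in W^{1,p}$ (resp. $BV$), and $\liminf\Phi_\lambda(u_\lambda)\ge\kappa\Phi(u)$.

**Condition (ii).** If $\kappa\Phi(u)<\infty$, Corollary 7 gives $u_\lambda\to u$ with $\limsup\Phi_\lambda(u_\lambda)\le\kappa\Phi(u)$, and (i) makes this a limit. If $\kappa\Phi(u)=+\infty$, take $u_\lambda=u$: by (i), $\Phi_\lambda(u)\to+\infty$. $\square$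

## 13. Bounds for $\kappa$: the proof of Theorem B

**Part (2)** is Proposition 10, and **part (4)** is Lemma 2.

**Part (3), upper bound.** For $0\ne u\in C_c^1(\mathbb R^N)$, condition (i) of Theorem A with $u_\lambda=u$ and Lemma 1 give $\kappa\Phi(u)\le\frac{K_{N,p}}{|\gamma|}\Phi(u)$, with $0<\Phi(u)<\infty$.

**Part (3), lower bound.** We slice a recovery family. Assume $\kappa_1:=\kappa_{1,p,\gamma}>0$, since otherwise there is nothing to prove. Let $0\ne u\in C_c^1(\mathbb R^N)$ and let $u_\lambda$ be a recovery family for $u$. Along some sequence $\lambda_j\to\lambda_0$ almost every slice $(u_{\lambda_j})_{e,z}$ converges to $u_{e,z}$ in $L^1_{loc}(\mathbb R)$. By (9), Fatou and Proposition 10 for $N=1$ (on slices where the liminf is infinite the bound is trivial),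
$$\kappa_{N,p,\gamma}\Phi(u)\ge\frac12\int_{\mathbb S^{N-1}}\int_{e^\perp}\kappa_1\int_{\mathbb R}|e\cdot\nabla u(z+te)|^p\,dt\,dz\,de=\frac{\kappa_1K_{N,p}}2\Phi(u).$$

**Part (3), equality for $\gamma=-p$.** For $N=1$ it is trivial, as $K_{1,p}=2$. Let $N\ge2$; we build a competitor that depends on one variable. By a diagonal argument in the definition of $\kappa_1$, together with Lemma 4, there are $\lambda_j\to0$ and $f_j\to x$ in measure on $(0,1)$ with $\Phi^1_{\lambda_j}(f_j,(0,1))\to\kappa_1$. For a subinterval $J$, Lemma 4 on $J$ and on the complementary intervals, with (F2), forces $\Phi^1_{\lambda_j}(f_j,J)\to\kappa_1|J|$: the liminf on $J$ is at least $\kappa_1|J|$, and the limsup is at most $\kappa_1-\kappa_1(1-|J|)$. Let $F_j(x)=f_j(x_1)$ on $Q$, and for a direction $e$ write $\epsilon_1=e\cdot\hat e_1$, which is nonzero for a.e. $e$. The chord of $Q$ through $z\in e^\perp$ in direction $e$, of length $c_{e,z}$, carries $t\mapsto f_j(z_1+t\epsilon_1)$. By (2) with $r=1/|\epsilon_1|$,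 $\alpha=1$, and $1+\gamma/p=0$, its energy is $|\epsilon_1|^{p-1}\Phi^1_{\lambda_j}(f_j,J_{e,z})$ with $|J_{e,z}|=|\epsilon_1|c_{e,z}$. This tends to $\kappa_1|\epsilon_1|^pc_{e,z}$ and is at most $\Phi^1_{\lambda_j}(f_j,(0,1))$, which is bounded for large $j$; only $z$ in a bounded set occur. By (9) on the convex set $Q$, dominated convergence and $\int_{e^\perp}c_{e,z}\,dz=|Q|=1$,
$$\Phi_{\lambda_j}(F_j,Q)\to\frac12\int_{\mathbb S^{N-1}}\kappa_1|e\cdot\hat e_1|^p\,de=\frac12K_{N,p}\kappa_1 .$$
Since $F_j\to x_1$ in measure on $Q$, Lemma 4 gives $\kappa_{N,p,-p}\le\frac12K_{N,p}\kappa_1$, and the lower bound gives equality.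

**Part (1).** If $-1<\gamma<0$, then $\kappa=0$ by Lemma 3. Otherwise let $h_\lambda\to x$ in measure on $(0,1)$. Lemma 8 with $v(x)=x$ on $(s,t)\subset(0,1)$ gives $\liminf\Phi_\lambda(h_\lambda,(0,1))\ge c(p,\gamma)(t-s)$ along every sequence $\lambda_j\to\lambda_0$. Letting $s\to0$ and $t\to1$ we get $\kappa_{1,p,\gamma}\ge c(p,\gamma)>0$, and part (3) gives $\kappa_{N,p,\gamma}\ge\frac12K_{N,p}\kappa_{1,p,\gamma}>0$. $\square$
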